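
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{question}[theorem]{Question}

\title{A definable canonical henselian valuation that is neither $\forall\exists$- nor $\exists\forall$-definable}


\begin{abstract}
We construct a field $K$ whose canonical henselian valuation $v_K$ is definable in the language of rings by a parameter-free $\forall\exists\forall$-formula, but by no Boolean combination of parameter-free $\exists\forall$-formulas. The residue field of $v_K$ has characteristic zero and is elementarily equivalent to a henselian field. This answers negatively a question posed by Fehm and Jahnke. The lower bound comes from a chain of fields, each existentially closed in the next, along which the valuation ring alternately loses and regains a fixed element. The chain is made possible by a field that is a fixed point of a functor adjoining valuations that are henselian only up to a given degree.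
\end{abstract}

\section{The question and the answer}

\subsection*{Definable henselian valuations}

Let $F$ be a field of characteristic $0$. In the power series field $F((x))$ the element $1+xy^2$ is a square if $y\in F[[x]]$, by Hensel's lemma. If $y\notin F[[x]]$, then $1+xy^2$ has odd order and is not a square. So the existential formula $\exists z\;(1+xy^2=z^2)$ defines the valuation ring $F[[x]]$, with the parameter $x$. If we forbid parameters, we must say which elements may play the role of $x$, and this costs quantifiers. How many are needed?

Throughout, definability is in the language of rings $\{+,-,\cdot,0,1\}$. For a valuation $v$ on a field $K$ we write $\mathcal O_v$ for its valuation ring, $\mathfrak m_v$ for the maximal ideal of $\mathcal O_v$, $Kv$ for the residue field and $vK$ for the value group. We call $v$ \emph{$\emptyset$-definable} if $\mathcal O_v$ is defined in $K$ by a formula without parameters. It is \emph{$\emptyset$-$\forall\exists$-definable} (resp.\ \emph{$\emptyset$-$\exists\forall$-definable}) if the formula can be taken of the form $\forall\bar x\,\exists\bar y\,\varphi$ (resp.\ $\exists\bar x\,\forall\bar y\,\varphi$) with $\varphi$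 quantifier-free. A field is \emph{henselian} if it admits a non-trivial henselian valuation. We say that $v$ is \emph{finer} than $w$, and $w$ \emph{coarser} than $v$, if $\mathcal O_v\subseteq\mathcal O_w$.

A field may carry many henselian valuations, but one of them is distinguished. Let $H_1(K)$ be the set of henselian valuations on $K$ whose residue field is not separably closed, and $H_2(K)$ the set of those whose residue field is separably closed. The set $H_1(K)$ is linearly ordered by inclusion of valuation rings, and every member of $H_1(K)$ is strictly coarser than every member of $H_2(K)$. The \emph{canonical henselian valuation} $v_K$ is the coarsest valuation in $H_2(K)$ if $H_2(K)\ne\emptyset$, and the finest valuation in $H_1(K)$ otherwise; both exist. If the residue field $Kv_K$ is not separably closed, then it is not henselian.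

Suppose now that $v_K$ is $\emptyset$-definable and that $F=Kv_K$ has characteristic $0$. Two facts are known.
\begin{enumerate}
\item[(1)] If $F$ is not elementarily equivalent to a henselian field, then $v_K$ is $\emptyset$-$\exists\forall$-definable.
\item[(2)] If $F$ is elementarily equivalent to a henselian field and its absolute Galois group $G_F$ is small (that is, $F$ has only finitely many Galois extensions of each degree), then $v_K$ is $\emptyset$-$\forall\exists$-definable.
\end{enumerate}
One might guess that one of the two forms is always available, whether or not $G_F$ is small. This is the question posed in \cite{FJ}.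

\begin{question}\label{q}
Let $v_K$ be $\emptyset$-definable, with residue field $F$ of characteristic $0$ that is elementarily equivalent to a henselian field. Is $v_K$ always $\emptyset$-$\forall\exists$-definable or $\emptyset$-$\exists\forall$-definable?
\end{question}

The answer is no. Here $F((t^{\mathbb Q}))$ denotes the Hahn field with exponents in $\mathbb Q$, which is henselian (see Section~\ref{sec:facts}).

\begin{theorem}\label{main}
There is a field $K$ such that $F=Kv_K$ has characteristic $0$, is not separably closed, satisfies $F\equiv F((t^{\mathbb Q}))$ \textup{(}so $F$ is elementarily equivalent to a henselian field\textup{)}, and: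
\begin{enumerate}
\item[\textup{(i)}] $v_K$ is $\emptyset$-definable, in fact by a parameter-free $\forall\exists\forall$-formula;
\item[\textup{(ii)}] $\mathcal O_{v_K}$ is not defined by any Boolean combination of parameter-free $\exists\forall$-formulas; in particular, $v_K$ is neither $\emptyset$-$\forall\exists$-definable nor $\emptyset$-$\exists\forall$-definable;
\item[\textup{(iii)}] with one parameter, both $\mathcal O_{v_K}$ and its complement are existentially definable.
\end{enumerate}
\end{theorem}

\subsection*{The idea}

The shape of a formula controls how it behaves under extensions. If $L$ is existentially closed in $L'$, then an $\exists\forall$-formula true of an element in $L$ stays true in $L'$. An $\exists\forall$-definable valuation ring can therefore gain old elements but not lose them when we pass from $L$ to $L'$, and a $\forall\exists$-definable one can lose old elements but not gain them. To defeat both forms at once it suffices to find three fields $K_0\subseteq K_1\subseteq K_2$, each existentially closed in the next, with valuations that all look like $v_K$ to first-order logic, and an element that lies in the valuation ring at stages $0$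 and $2$ but not at stage $1$. A longer zigzag defeats Boolean combinations.

Call a valuation \emph{discrete} if its value group has a least positive element. To make the valuation \emph{finer} from $K_0$ to $K_1$, we insert a discrete henselian valuation at the bottom of $K_0$. To make it \emph{coarser} from $K_1$ to $K_2$, that discrete valuation must disappear again, although existential formulas with parameters in $K_1$ notice nothing. For this we cover it with a tower of valuations, none of which is henselian, but which are henselian up to higher and higher degree. Section~\ref{sec:zigzag} carries out the simplest instances of both steps by hand. Sections~\ref{sec:functors}--\ref{sec:fixed} construct a residue field $F$ over which the zigzag returns to its starting point, Sections~\ref{sec:discrete} and~\ref{sec:K} prove that $v_K$ is nevertheless $\emptyset$-definable, and Section~\ref{sec:chain} builds the zigzag.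

\section{Valuations and elementary equivalence}\label{sec:facts}

All fields have characteristic $0$, except that residue fields of valuations may have positive characteristic where this is not excluded. We collect the standard facts to be used.

\subsection*{Composites and independence}

The overrings of a valuation ring of $L$ inside $L$ are valuation rings and are linearly ordered by inclusion. If $\mathcal O_v\subseteq\mathcal O_z$, then $\mathfrak m_z\subseteq\mathfrak m_v$, and the image of $\mathcal O_v$ in $Lz$ is a valuation ring. The corresponding valuation $\bar v$ on $Lz$ is said to be \emph{induced} by $v$. It has the same residue field as $v$, and its value group is the convex subgroup $v(\mathcal O_z^\times)$ of $vL$, with $vL/v(\mathcal O_z^\times)\cong zL$. Conversely, a valuation $z$ on $L$ and a valuation $\bar y$ on $Lz$ have a \emph{composite}, whose ring consists of the $x\in\mathcal O_z$ with residue in $\mathcal O_{\bar y}$.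

For valuation rings $A,B$ of $L$, the set $AB=\{ab:a\in A,\,b\in B\}$ is the smallest ring containing $A\cup B$. Indeed, given a finite sum $\sum a_ib_i$ with all $b_i\ne0$, let $b_1$ have least value for the valuation of $A$; then $\sum a_ib_i=\bigl(\sum a_i(b_i/b_1)\bigr)b_1\in AB$. Two non-trivial valuations $v,y$ are \emph{independent} if $\mathcal O_v\mathcal O_y=L$. In that case \emph{weak approximation} holds: for $a,b\in L$ and $\gamma\in vL$, $\delta\in yL$ there is $x\in L$ with $v(x-a)>\gamma$ and $y(x-b)>\delta$. If $v,y$ are incomparable and $\mathcal O_z=\mathcal O_v\mathcal O_y$, then the induced valuations $\bar v,\bar y$ on $Lz$ are non-trivial and independent, since a common overring in $Lz$ pulls back to a ring containing $\mathcal O_v\cup\mathcal O_y$, hence $\mathcal O_z$.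

\subsection*{Henselianity by degree}

A valuation $v$ on $L$ is \emph{$n$-henselian} if for every monic $f\in\mathcal O_v[X]$ of degree at most $n$ and every $b\in\mathcal O_v$ with $f(b)\in\mathfrak m_v$ and $f'(b)\notin\mathfrak m_v$ there is a root $x\in\mathcal O_v$ of $f$ with $x-b\in\mathfrak m_v$. Henselian means $n$-henselian for all $n$. For fixed $n$, being $n$-henselian is a first-order property of $(L,v)$.

\begin{enumerate}
\item[(H1)] \emph{Composites of $n$-henselian valuations are $n$-henselian.} Let $w$ be the composite of $z$ and $\bar y$, and let $f,b$ be as in the definition for $w$. The reduction $\bar f$ modulo $\mathfrak m_z$ has a root $\xi\in\mathcal O_{\bar y}$ with $\xi-\bar b\in\mathfrak m_{\bar y}$. Since $\bar f'(\xi)\equiv\bar f'(\bar b)\not\equiv0$ modulo $\mathfrak m_{\bar y}$, it is a simple root. As $z$ is $n$-henselian, $\xi$ lifts to a root $x\in\mathcal O_z$ of $f$. Its residue is $\xi$, so $x\in\mathcal O_w$ and $x-b\in\mathfrak m_w$.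
\item[(H2)] Coarsenings of henselian valuations are henselian. If $v$ is henselian and $\mathcal O_v\subseteq\mathcal O_z$, then the valuation induced on $Lz$ is henselian.
\item[(H3)] The restriction of a henselian valuation to a relatively algebraically closed subfield is henselian (possibly trivial): the required root is algebraic over the subfield, hence lies in it.
\item[(H4)] The union of an increasing chain of $n$-henselian valued fields is $n$-henselian, as $f$ and $b$ already occur in one member.
\item[(H5)] Let $v$ be $2$-henselian. If the residue characteristic is not $2$, every $x\in1+\mathfrak m_v$ is a square (use $X^2-x$ and $b=1$). In any residue characteristic, $1+4z$ is a square for $z\in\mathfrak m_v$: take a root $y\in\mathfrak m_v$ of $X^2+X-z$, using $b=0$; then $(1+2y)^2=1+4z$.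
\end{enumerate}

\subsection*{Hahn fields}

For ordered abelian groups $A,B$ we let $A\times B$ be the lexicographic product, \emph{with the first factor most significant}. The Hahn field $E((t^A))$ consists of the formal sums $\sum_{\alpha\in A}c_\alpha t^\alpha$ with $c_\alpha\in E$ and well-ordered support. Its valuation $v_t$, the least exponent in the support, is henselian with residue field $E$ and value group $A$. We write $E(t^A)$ for the subfield generated by $E$ and all $t^\alpha$. If $y$ is a valuation on $E$ with value group $B$, the composite of $v_t$ and $y$ has value group $A\times B$ and sends $ct^\alpha+(\text{higher terms})$, with $c\ne0$, to $(\alpha,y(c))$.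

\subsection*{Transfer}

We use the theorem of Ax--Kochen and Ershov, abbreviated AKE, in two forms. Let $(L,v)$ and $(L',v')$ be henselian of residue characteristic $0$.
\begin{itemize}
\item If $Lv\equiv L'v'$ and $vL\equiv v'L'$, then $(L,v)\equiv(L',v')$.
\item If $(L,v)\subseteq(L',v')$, $Lv\preceq L'v'$ and $vL\preceq v'L'$, then $(L,v)\preceq(L',v')$.
\end{itemize}
On the side of the groups we need the following.
\begin{enumerate}
\item[(G1)] All non-trivial divisible ordered abelian groups are elementarily equivalent, and inclusions between them are elementary.
\item[(G2)] \emph{Let $G$ be an ordered abelian group with least positive element $1_G$ and $G/\mathbb Z1_G$ divisible. Then $\mathbb Z1_G\preceq G$.} The theory of such groups (the $\mathbb Z$-groups) has quantifier elimination once symbols for $1_G$ and for the predicates ``divisible by $m$'' are added. The inclusion respects these predicates: if $k1_G=mg$ with $m\ge 1$, then $g\in\mathbb Z1_G$, because $\mathbb Z1_G$ is convex and so $G/\mathbb Z1_G$ is torsion-free.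
\end{enumerate}

\section{Sandwiches and zigzags}\label{sec:zigzag}

For fields $L\subseteq L'$ write $L\preceq_\exists L'$ if every existential formula with parameters in $L$ that is true in $L'$ is true in $L$. Equivalently, universal formulas with parameters in $L$ pass from $L$ to $L'$.

\begin{lemma}[Sandwich]\label{sandwich}
If $L\subseteq L'\subseteq L''$ and $L\preceq L''$, then $L\preceq_\exists L'$.
\end{lemma}

\begin{proof}
An existential formula with parameters in $L$ that is true in $L'$ is true in $L''$, hence in $L$.
\end{proof}

\begin{proposition}[Zigzag]\label{zigzag}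
Let $(K,v)$ be a valued field, let $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$ be fields with valuations $v_m$ on $K_m$, and let $a\in K_0$. Assume that for all $m$
\[
(K_m,v_m)\equiv(K,v),\qquad K_m\preceq_\exists K_{m+1},\qquad a\in\mathcal O_{v_m}\iff m\text{ is even.}
\]
Then $\mathcal O_v$ is not defined in $K$ by any Boolean combination of parameter-free $\exists\forall$-formulas.
\end{proposition}

The valuations $v_m$ are not assumed to extend one another; only the inclusions of fields matter.

\begin{proof}
Let $\psi(x)$ be a parameter-free formula $\exists\bar y\,\forall\bar z\,\chi(x,\bar y,\bar z)$ with $\chi$ quantifier-free. If $K_m\models\psi(a)$, choose a witness $\bar y$ in $K_m$. The universal formula $\forall\bar z\,\chi(a,\bar y,\bar z)$ passes to $K_{m+1}$, so $K_{m+1}\models\psi(a)$.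

Now let $\varphi$ be a Boolean combination of $\exists\forall$-formulas $\psi_1,\dots,\psi_k$, and suppose that $\varphi$ defines $\mathcal O_v$ in $K$. Since $(K_m,v_m)\equiv(K,v)$, it defines $\mathcal O_{v_m}$ in $K_m$ for each $m$. Put $S_m=\{j:K_m\models\psi_j(a)\}$. By the first paragraph $S_m\subseteq S_{m+1}$. Whether $a\in\mathcal O_{v_m}$ depends only on $S_m$, and it changes at each step, so $S_0\subsetneq S_1\subsetneq\cdots\subsetneq S_{k+1}$ are subsets of $\{1,\dots,k\}$. This is impossible. (For a single $\exists\forall$-formula or its negation we have $k=1$, and the three fields $K_0,K_1,K_2$ suffice.)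
\end{proof}

\begin{example}[The two moves, by hand]\label{moves}
Let $E$ be any field of characteristic $0$.

\emph{Inserting a discrete valuation.} Consider
\[
E((r^{\mathbb Q}))\ \subseteq\ E((s))((r^{\mathbb Q}))\ \subseteq\ E((s^{\mathbb Q}))((r^{\mathbb Q})).
\]
On the largest field the composite of $v_r$ and $v_s$ is henselian with residue field $E$ and value group $\mathbb Q\times\mathbb Q$. It restricts to $v_r$ on the smallest field, with the same residue field and value group $\mathbb Q\times0$. Since $\mathbb Q\times0\preceq\mathbb Q\times\mathbb Q$ by (G1), AKE says that the outer inclusion is elementary, and so $E((r^{\mathbb Q}))\preceq_\exists E((s))((r^{\mathbb Q}))$. The field in the middle has the henselian valuation composed of $v_r$ and $v_s$, whose value group $\mathbb Q\times\mathbb Z$ has a least positive element. Existential formulas over $E((r^{\mathbb Q}))$ do not notice this.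

\emph{Covering it by a valuation that is not henselian.} Consider
\[
M=E((s))\ \subseteq\ M(t^{\mathbb Q})\ \subseteq\ M((t^{\mathbb Q})).
\]
On the largest field the composite of $v_t$ and $v_s$ is henselian with residue field $E$ and value group $\mathbb Q\times\mathbb Z$, and it extends $v_s$ on $M$, whose value group sits in $\mathbb Q\times\mathbb Z$ as $0\times\mathbb Z$. By (G2) and AKE, $M\preceq M((t^{\mathbb Q}))$, so $M\preceq_\exists M(t^{\mathbb Q})$. But $v_t$ is not henselian on $M(t^{\mathbb Q})$, because $1+t$ is not a square there. Indeed, a square root would lie in $M(\sigma)$ with $\sigma=t^{1/m}$ for some $m\ge1$, whereas $1+t=1+\sigma^m$ is a non-constant squarefree polynomial in $\sigma$.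
\end{example}

\subsection*{What the residue field has to satisfy}

To combine the two moves, put an extra variable $x$ on top, with exponents in a group $\Gamma$ to be chosen. The first three terms of the zigzag will be
\[
\begin{array}{lll}
K_0=F((r^{\mathbb Q}))((x^\Gamma)), & v_0=v_x, & r^{-1}\in\mathcal O_{v_0},\\[2pt]
K_1=M((r^{\mathbb Q}))((x^\Gamma)), & v_1=\text{composite of }v_x,\ v_r,\ v_s, & r^{-1}\notin\mathcal O_{v_1},\\[2pt]
K_2=F_1((r^{\mathbb Q}))((x^\Gamma)), & v_2=v_x, & r^{-1}\in\mathcal O_{v_2},
\end{array}
\]
where $M\supseteq F$ carries a henselian valuation $v_s$ with residue field $F$ and value group $\mathbb Z$, and $F_1\supseteq M$ is obtained by covering it. The variable $r$ is there to supply an element of $K_0$ whose integrality changes. All three pairs must be elementarily equivalent to $K=F((x^\Gamma))$ with $v=v_x$. Comparing residue fields and value groups, this is ensured by AKE if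
\begin{itemize}
\item $F\equiv F((r^{\mathbb Q}))$, and $F_1\cong F$;
\item $\Gamma\equiv\Gamma\times\mathbb Q\times\mathbb Z$.
\end{itemize}
The condition on $\Gamma$ is easy to meet, though not by $\Gamma=\mathbb Z$: the quotient of $\mathbb Z\times\mathbb Q\times\mathbb Z$ by the subgroup generated by its least positive element is $\mathbb Z\times\mathbb Q$, which is not divisible. For $v_x$ to be canonical on $K$ we want $F$ to be neither separably closed nor henselian. For the single cover $M(t^{\mathbb Q})$ of Example~\ref{moves} we see no reason to expect $M(t^{\mathbb Q})\equiv M(t^{\mathbb Q})((r^{\mathbb Q}))$. So we cover repeatedly, the $n$-th cover being $n$-henselian but not henselian. Finally, $F_1\cong F$ calls for a fixed point, and to obtain one we make the cover a functor that commutes with unions of chains.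

\section{Two functors}\label{sec:functors}

Call a positive integer \emph{$n$-smooth} if all its prime divisors are at most $n$. Products and divisors of $n$-smooth numbers are $n$-smooth, and $n!$ is $n$-smooth. Let $E$ be a field of characteristic $0$.

\begin{itemize}
\item $H(E)$ is the relative algebraic closure of $E(s)$ in $E((s))$. With the restriction of $v_s$ it is henselian by (H3), with residue field $E$, value group $\mathbb Z$ and uniformizer $s$.
\item $C_n(E)$, for $n\ge1$: put $k=E(t^{\mathbb Q})$. Then $C_n(E)$ is the set of all $x\in E((t^{\mathbb Q}))$ that are algebraic over $k$ and for which the Galois closure of $k(x)/k$ (in any algebraically closed extension of $E((t^{\mathbb Q}))$; the choice does not matter) has $n$-smooth degree over $k$.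
\end{itemize}

The set $C_n(E)$ is a field. If $N,N'$ are Galois over $k$ of $n$-smooth degree, then $\mathrm{Gal}(NN'/k)$ embeds into $\mathrm{Gal}(N/k)\times\mathrm{Gal}(N'/k)$, so $NN'$ has $n$-smooth degree, and so has every Galois extension of $k$ inside $NN'$. Note that $C_1(E)=E(t^{\mathbb Q})$.

\begin{lemma}\label{Cn}
Let $v$ be the restriction of $v_t$ to $C_n(E)$.
\begin{enumerate}
\item[\textup{(a)}] $v$ has residue field $E$ and value group $\mathbb Q$.
\item[\textup{(b)}] $v$ is $n$-henselian.
\item[\textup{(c)}] $v$ is not henselian. More precisely, for every prime $\ell$, the element $1+t$ is not an $\ell$-th power in $E(t^{\mathbb Q})$, and for $\ell>n$ it is not an $\ell$-th power in $C_n(E)$.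
\item[\textup{(d)}] $E$ is relatively algebraically closed in $C_n(E)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This holds because $E(t^{\mathbb Q})\subseteq C_n(E)\subseteq E((t^{\mathbb Q}))$.

(b) Let $f$ be monic of degree $d\le n$ over the valuation ring of $v$, and let $b$ be an approximate root as in the definition. Since $E((t^{\mathbb Q}))$ is henselian, it contains a root $x$ of $f$ with $v_t(x-b)>0$. We must show $x\in C_n(E)$. The coefficients of $f$ lie in a finite Galois extension $N'/k$ of $n$-smooth degree, with group $G'$ say. Let $N$ be the splitting field over $N'$ of $\prod_{\sigma\in G'}f^\sigma$. This product has coefficients in $k$, so $N/k$ is Galois. Each $f^\sigma$ has coefficients in $N'$ and at most $n$ roots, so $\mathrm{Gal}(N/N')$ embeds into a product of symmetric groups of degree at most $n$, and $[N:N']$ is $n$-smooth. Hence $[N:k]$ is $n$-smooth. As $x\in N$, we get $x\in C_n(E)$.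

(c) We have $k=\bigcup_{m\ge1}E(t^{1/m})$. If $1+t$ were an $\ell$-th power in $E(\sigma)$ with $\sigma=t^{1/m}$, then so would be $1+\sigma^m$, which is a non-constant squarefree polynomial in $\sigma$; this is impossible. Hence $1+t$ is not an $\ell$-th power in $k$ and, as $\ell$ is prime, $X^\ell-(1+t)$ is irreducible over $k$. If $\ell>n$ and $y\in C_n(E)$ satisfied $y^\ell=1+t$, then $\ell=[k(y):k]$ would divide the $n$-smooth degree of the Galois closure of $k(y)/k$, a contradiction. Since $1$ is an approximate root of $X^\ell-(1+t)$ with $\ell\cdot1^{\ell-1}$ a unit, $v$ is not henselian.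

(d) If $x\in E((t^{\mathbb Q}))$ is algebraic over $E$, then $v_t$ is trivial on $E(x)$. The residue map is therefore an injective $E$-linear map $E(x)\to E$, whence $E(x)=E$.
\end{proof}

\subsection*{Functoriality and unions}

An embedding $E\to E'$ acts coefficientwise on Hahn fields and maps $H(E)$ into $H(E')$. It also maps $C_n(E)$ into $C_n(E')$. To see this, view $E$ as a subfield of $E'$, put $k'=E'(t^{\mathbb Q})$, and let $N$ be the Galois closure of $k(x)/k$ in an algebraic closure of $E'((t^{\mathbb Q}))$, for some $x\in C_n(E)$. Then $Nk'/k'$ is Galois, contains $x$, and its group embeds into $\mathrm{Gal}(N/k)$. So $H$ and $C_n$ are functors on fields of characteristic $0$ with embeddings, and the inclusions $E\subseteq H(E)$ and $E\subseteq C_n(E)$ are natural.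

The next lemma is the reason for working with algebraic elements only. The functor $E\mapsto E((s))$ does not commute with unions of chains: if $e_j\in E_{j+1}\setminus E_{j}$ for all $j$, then $\sum_je_js^j$ lies in no $E_j((s))$.

\begin{lemma}\label{unions}
If $E=\bigcup_{j\in\mathbb N}E_j$ is an increasing union of fields, then $H(E)=\bigcup_jH(E_j)$ and $C_n(E)=\bigcup_jC_n(E_j)$.
\end{lemma}

\begin{proof}
The inclusions ``$\supseteq$'' are functoriality. Put $k_j=E_j(t^{\mathbb Q})$, so that $k=E(t^{\mathbb Q})=\bigcup_jk_j$, and let $x\in C_n(E)$.

\emph{The coefficients of $x$ lie in some $E_{j'}$.} The minimal polynomial of $x$ over $k$ involves finitely many elements of $E$ and finitely many exponents, so $x$ is algebraic over $E_j(\tau)$ with $\tau=t^{1/r}$ for some $j,r$. By the theorem of Newton and Puiseux, the subfield $\bigcup_{L,m}L((\tau^{1/m}))$ of $E^{\mathrm{alg}}((t^{\mathbb Q}))$, where $L$ runs over the finite extensions of $E_j$ in $E^{\mathrm{alg}}$ and $m$ over the positive integers, is an algebraic closure of $E_j((\tau))$. It therefore contains all roots in $E^{\mathrm{alg}}((t^{\mathbb Q}))$ of non-zero polynomials over $E_j(\tau)$. So $x\in L((\tau^{1/m}))$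 for some $L$ and $m$. As $x\in E((t^{\mathbb Q}))$, its coefficients lie in $L\cap E$. This field is finite over $E_j$, hence contained in some $E_{j'}$ with $j'\ge j$. Thus $x\in E_{j'}((t^{\mathbb Q}))$.

\emph{The Galois closure descends.} Let $N=k(\theta)$ be the Galois closure of $k(x)/k$, let $h$ be the minimal polynomial of $\theta$ over $k$ with roots $g_i(\theta)$, $g_i\in k[X]$, and write $x=g(\theta)$ with $g\in k[X]$. Choose $j''\ge j'$ such that $h$, $g$ and all $g_i$ have coefficients in $k_{j''}$. Then $h$ is irreducible over $k_{j''}$ and splits in $k_{j''}(\theta)$. So $k_{j''}(\theta)/k_{j''}$ is Galois of degree $[N:k]$, which is $n$-smooth, and it contains $x$. Hence $x\in C_n(E_{j''})$.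

\emph{The functor $H$.} Let $x\in H(E)$. Then $x$ is algebraic over $E_j(s)$ for some $j$. The argument for the coefficients, with $s$ in place of $\tau$, gives $x\in E_{j'}((s^{\mathbb Q}))\cap E((s))=E_{j'}((s))$ for some $j'\ge j$, and so $x\in H(E_{j'})$.
\end{proof}

\section{The tower}\label{sec:tower}

For a field $E$ of characteristic $0$ define
\[
T_0(E)=E,\qquad T_n(E)=C_n(T_{n-1}(E))\ \text{ with a new variable }t_n,\qquad T(E)=\bigcup_{n}T_n(E).
\]
By Lemma~\ref{unions} and induction on $n$, each $T_n$ is a functor that commutes with unions of increasing chains. Hence so is $T$, and $E\subseteq T(E)$ naturally.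

What do we expect of $T(E)$? Seen from high up in the tower, $T(E)$ is a field with a valuation that is $n$-henselian for large $n$ and has divisible value group, so in the limit it looks like a Hahn field with exponents in $\mathbb Q$. But no single level of the tower is henselian. The next proposition makes this precise.

\begin{proposition}\label{T}
For every field $E$ of characteristic $0$, the field $T=T(E)$ is not separably closed, is not henselian, and satisfies $T\equiv T((t^{\mathbb Q}))$.
\end{proposition}

\begin{proof}
Write $T_n=T_n(E)$, and let $v_n$ be the $t_n$-adic valuation on $T_n$, for $n\ge1$. Its residue field is $T_{n-1}$. By Lemma~\ref{Cn}(d), $T_n$ is relatively algebraically closed in $T_{n+1}$, hence in $T$.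

\emph{The valuations $w_n$.} For $m\ge n$ let $w_{n,m}$ be the composite of $v_m,v_{m-1},\dots,v_{n+1}$ on $T_m$, which is trivial for $m=n$. Since $T_{m-1}\subseteq\mathcal O_{v_m}$ and the residue map of $v_m$ is the identity on $T_{m-1}$, we have $\mathcal O_{w_{n,m}}\cap T_{m-1}=\mathcal O_{w_{n,m-1}}$ for $m>n$. So $\mathcal O_{w_n}=\bigcup_{m\ge n}\mathcal O_{w_{n,m}}$ is a valuation ring of $T$, and the corresponding valuation $w_n$ has the following properties.
\begin{enumerate}
\item[(a)] Its residue field is $T_n$. Its value group is non-trivial and divisible, since extensions and increasing unions of divisible torsion-free groups are divisible.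
\item[(b)] It is $(n+1)$-henselian. Indeed each $v_i$ with $i>n$ is $i$-henselian by Lemma~\ref{Cn}(b), hence $(n+1)$-henselian; now use (H1) and (H4).
\item[(c)] $w_n$ restricts to $v_{n+1}$ on $T_{n+1}$.
\item[(d)] $\mathcal O_{w_n}\subseteq\mathcal O_{w_{n+1}}$, since $w_{n,m}$ is the composite of $w_{n+1,m}$ and $v_{n+1}$ for $m\ge n+1$; and $\bigcup_n\mathcal O_{w_n}=T$, since $T_n\subseteq\mathcal O_{w_n}$.
\end{enumerate}

\emph{$T$ is not separably closed.} By Lemma~\ref{Cn}(c), $c=1+t_1$ is not a square in $T_1=E(t_1^{\mathbb Q})$, and $T_1$ is relatively algebraically closed in $T$. So $c$ is not a square in $T$.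

\emph{$T$ is not henselian.} Let $u$ be a non-trivial henselian valuation on $T$. We first show that $u$ and $w_1$ are not independent. If they were, weak approximation would give $x\in T$ with $u(x-c)>u(4c)$ and $w_1(x-1)>0$. Then $x/c=1+4z$ with $z\in\mathfrak m_u$, so $x/c$ is a square by (H5) and $x$ is a non-square. But $w_1$ is $2$-henselian of residue characteristic $0$ and $x\in1+\mathfrak m_{w_1}$, so $x$ is a square by (H5), a contradiction.

Hence $u$ and $w_1$ have a common coarsening $u'$ with $\mathcal O_{u'}\ne T$, and $u'$ is henselian by (H2). Since $\bigcup_{n\ge1}\mathcal O_{w_n}=T$, some $\mathcal O_{w_n}$ with $n\ge1$ is not contained in $\mathcal O_{u'}$. Both are overrings of $\mathcal O_{w_1}$, so they are comparable and $\mathcal O_{u'}\subseteq\mathcal O_{w_n}$. By (H2), $w_n$ is henselian. By (H3), so is its restriction $v_{n+1}$ to $T_{n+1}=C_{n+1}(T_n)$. This contradicts Lemma~\ref{Cn}(c).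

\emph{$T\equiv T((t^{\mathbb Q}))$.} Let $(T^*,w^*)=\prod_n(T,w_n)/\mathcal U$ for a non-principal ultrafilter $\mathcal U$ on $\mathbb N$. Then $T^*\equiv T$. For each $d$ all but finitely many $w_n$ are $d$-henselian by (b), so $w^*$ is henselian. Its value group is non-trivial and divisible, and its residue field is $R=\prod_nT_n/\mathcal U$. By AKE and (G1),
\[
T\equiv T^*\equiv R((t^{\mathbb Q})).
\]
Write $t'$ for a second variable. AKE again, for the valuations $v_{t'}$ with residue fields $T$ and $R((t^{\mathbb Q}))$, gives $T((t'^{\mathbb Q}))\equiv R((t^{\mathbb Q}))((t'^{\mathbb Q}))$. The field on the right carries the composite of $v_{t'}$ and $v_t$, which is henselian with residue field $R$ and divisible value group $\mathbb Q\times\mathbb Q$. By AKE and (G1) it is elementarily equivalent to $R((t^{\mathbb Q}))$, hence to $T$.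
\end{proof}

The proof uses both features of the tower: $w^*$ is henselian because the degrees of henselianity of the $w_n$ tend to infinity, and $T$ is not henselian because no $w_n$ is.

\section{The fixed point}\label{sec:fixed}

Put $\Phi(E)=T(H(E))$. This is a functor that commutes with unions of increasing chains, with natural inclusions $E\subseteq H(E)\subseteq\Phi(E)$. Let
\[
E_0=\mathbb Q,\qquad E_{k+1}=\Phi(E_k),
\]
let $j_0:E_0\to\Phi(E_0)=E_1$ be the inclusion, put $j_{k+1}=\Phi(j_k):E_{k+1}\to E_{k+2}$, and define $F=\varinjlim(E_k,j_k)$. (For $k\ge1$ the embedding $j_k$ is not the natural inclusion $E_k\subseteq\Phi(E_k)$; it sends the outermost variables of $E_k$ to those of $E_{k+1}$.) Since $\Phi$ commutes with unions of chains,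
\[
\Phi(F)\cong\varinjlim\bigl(\Phi(E_k),\Phi(j_k)\bigr)=\varinjlim(E_{k+1},j_{k+1})\cong F .
\]
So $F\cong T(H(F))$, and Proposition~\ref{T}, applied to $E=H(F)$, gives:
\begin{equation}\label{F}
F\text{ is not separably closed,}\qquad F\text{ is not henselian,}\qquad F\equiv F((t^{\mathbb Q})).
\end{equation}

\section{No discrete henselian valuations in the theory of $F$}\label{sec:discrete}

We want to define $v_x$ on $F((x^\Gamma))$ without parameters, for a group $\Gamma$ with a least positive element. As in the introduction, a suitable parameter defines $v_x$ through squares. For a field $L$ and $c\in L$ put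
\[
B_c(L)=\{x\in L:\ 1+cx^2\text{ is a square in }L\}.
\]

\begin{lemma}\label{squares}
Let $y$ be a $2$-henselian valuation on $L$ of residue characteristic $\ne2$, and let $y(\pi)$ be the least positive element of $yL$. Then $B_\pi(L)=\mathcal O_y$.
\end{lemma}

\begin{proof}
If $y(x)\ge0$, then $1+\pi x^2\in1+\mathfrak m_y$ is a square by (H5). If $y(x)<0$, then $y(x)\le-y(\pi)$, so $y(1+\pi x^2)=y(\pi)+2y(x)<0$. This value is not divisible by $2$ in $yL$: otherwise $y(\pi)=2\delta$ with $0<\delta<y(\pi)$. So $1+\pi x^2$ is not a square.
\end{proof}

To do without the parameter we shall intersect the rings $B_\pi$ over all $\pi$ for which $B_\pi$ is the ring of a discrete $n$-henselian valuation of residue characteristic $\ne2$, where $n$ is fixed. The danger is that some of these rings are strictly contained in $\mathcal O_{v_x}$. This would happen, for every $n$, if some field elementarily equivalent to $F$ carried a discrete henselian valuation of residue characteristic $\ne2$. The next proposition excludes this. Its proof turns such a valuation, which is defined only with a parameter and in a field other than $F$, into a parameter-free definable henselian valuation,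 which can then be transferred to $F$. The equivalence $F\equiv F((t^{\mathbb Q}))$ is what makes this possible: it lets us place the hypothetical valuation below a valuation $u$ whose ring contains \emph{every} valuation ring of the form $B_c$ other than the whole field.

\begin{proposition}\label{nodiscrete}
No field $E\equiv F$ carries a henselian valuation $w_0$ of residue characteristic $\ne2$ whose value group has a least positive element.
\end{proposition}

\begin{proof}
Suppose $E$ and $w_0$ are such, with $w_0(\pi)$ least positive. Put $L=E((t^{\mathbb Q}))$ and $u=v_t$, and let $w$ be the composite of $u$ and $w_0$. By AKE and \eqref{F}, $L\equiv F((t^{\mathbb Q}))\equiv F$. The valuation $w$ is henselian of residue characteristic $\ne2$, and $w(\pi)=(0,w_0(\pi))$ is the least positive element of its value group $\mathbb Q\times w_0E$. By Lemma~\ref{squares}, $B_\pi(L)=\mathcal O_w$. Write $B_c=B_c(L)$ and let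
\[
S=\{c\in L:\ B_c\text{ is a valuation ring of }L\text{ and }B_c\ne L\}.
\]
Then $\pi\in S$.

\emph{Claim: $B_c\subseteq\mathcal O_u$ for all $c\in S$.} We have $c\ne0$, as $B_0=L$. Since $uL=\mathbb Q$ is divisible, there is $a\in L$ with $2u(a)=u(c)$. Put $c'=c/a^2$; then $u(c')=0$, and $B_c=a^{-1}B_{c'}$ because $1+cx^2=1+c'(ax)^2$. If $u(y)>0$, then $1+c'y^2\in1+\mathfrak m_u$ is a square. If $u(y)<0$, then
\[
1+c'y^2=c'y^2\bigl(1+(c'y^2)^{-1}\bigr),
\]
where the last factor is a square, so $1+c'y^2$ is a square if and only if $c'$ is.

Suppose $c'$ is a square. Then $B_c$ contains every $x$ with $u(x)\ne-u(a)$. If $u(z)=-u(a)$, pick $y$ with $u(y)<-u(a)$. Then $u(z-y)=u(y)$, and $z=(z-y)+y$ is a sum of two elements of the ring $B_c$. So $B_c=L$, a contradiction.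

Hence $c'$ is not a square, and $a^{-1}\mathfrak m_u\subseteq B_c\subseteq a^{-1}\mathcal O_u$. Since $1\in B_c$, we have $u(a)\ge0$. If $u(a)>0$, choose $y$ with $u(y)=-\frac12u(a)$. Then $u(ay)>0$, so $y\in B_c$; but $u(ay^3)=-\frac12u(a)<0$, so $y^3\notin B_c$, a contradiction. Thus $u(a)=0$ and $B_c\subseteq\mathcal O_u$, as claimed.

\emph{Removing the parameter.} For $c\in S$ let $R_c=\bigcup_{d\in S}B_cB_d$. Each $B_cB_d$ is an overring of the valuation ring $B_c$. These overrings are linearly ordered, so $R_c$ is a ring. It contains all $B_d$ with $d\in S$, and every ring containing all $B_d$ contains $R_c$. So $R_c$ is the smallest such ring; it does not depend on $c$, and we denote it by $R$. We have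
\[
R=\{x\in L:\ \exists c,d\in S\ \exists y\in B_c\ \exists z\in B_d\ \ x=yz\},
\]
so $R$ is defined by a parameter-free formula $\rho(x)$. By the claim,
\[
\mathcal O_w=B_\pi\subseteq R\subseteq\mathcal O_u\ne L .
\]
Hence $R$ is a valuation ring different from $L$, and its valuation is henselian as a coarsening of $w$.

\emph{Transfer to $F$.} For each $n$, the statement ``$\rho$ defines an $n$-henselian valuation ring different from the whole field'' is a first-order sentence true in $L$, hence in $F\equiv L$. So $\rho$ defines a non-trivial henselian valuation ring in $F$, contradicting \eqref{F}.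
\end{proof}

\section{The field $K$ and the definition of $v_K$}\label{sec:K}

Let $\Delta=\mathbb Q\times\mathbb Z$ (lexicographic), and let $\Gamma$ be the group of finite formal sums $\sum_{k\ge0}\delta_k\omega^k$ with $\delta_k\in\Delta$, ordered by declaring a non-zero sum positive if its non-zero coefficient of highest degree is positive in $\Delta$. Its least positive element is the constant $(0,1)$. The map
\begin{equation}\label{Gamma}
\Gamma\times\Delta\to\Gamma,\qquad\Bigl(\sum_k\delta_k\omega^k,\ \delta\Bigr)\mapsto\delta+\sum_k\delta_k\omega^{k+1}
\end{equation}
is an isomorphism of ordered groups. Put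
\[
K=F((x^\Gamma)),\qquad v=v_x .
\]

\emph{$v$ is the canonical henselian valuation of $K$.} It is henselian and its residue field $F$ is not separably closed, so $v\in H_1(K)$. A valuation in $H_1(K)$ strictly finer than $v$ would induce on $F$ a non-trivial henselian valuation, by (H2). So would any valuation in $H_2(K)$, since it is strictly finer than $v\in H_1(K)$. As $F$ is not henselian, $H_2(K)=\emptyset$ and $v$ is the finest valuation in $H_1(K)$. Hence $v=v_K$ and $Kv_K=F$.

\begin{proposition}\label{definable}
$v_K$ is $\emptyset$-definable by a $\forall\exists\forall$-formula.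
\end{proposition}

\begin{proof}
\emph{The formulas $\theta_n$.} For $n\ge2$ let $\theta_n(\pi)$ express the following about $B=B_\pi$.
\begin{enumerate}
\item[(1)] $B$ is a valuation ring and $\frac12\in B$. That is, $1\in B$, $B$ is closed under subtraction and multiplication, for all $x\ne0$ we have $x\in B$ or $x^{-1}\in B$, and $\frac12\in B$.
\item[(2)] $\pi\ne0$, $\pi\in B$, $\pi^{-1}\notin B$, and for all $x\ne0$ we have $x\in B$ or $(\pi x)^{-1}\in B$.
\item[(3)] For all $1\le d\le n$ and all $a_0,\dots,a_{d-1},b\in B$, with $f=X^d+\sum_ia_iX^i$: if $f(b)/\pi\in B$, $f'(b)\ne0$ and $f'(b)^{-1}\in B$, then there is $x\in B$ with $f(x)=0$ and $(x-b)/\pi\in B$.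
\end{enumerate}
Let $y$ be the valuation with ring $B$, given (1). Then (2) says that $y(\pi)>0$ and that $y(x)<0$ implies $y(x)\le-y(\pi)$; so $y(\pi)$ is the least positive element of the value group, or equivalently $\mathfrak m_y=\pi B\ne0$. Given this, (3) says that $y$ is $n$-henselian. Thus
\begin{center}
$\theta_n(\pi)$ holds if and only if $B_\pi$ is the ring of an $n$-henselian valuation of residue characteristic $\ne2$ for which $\pi$ has least positive value.
\end{center}

\emph{Complexity.} Membership in $B_\pi$ is existential: $x\in B_\pi$ means $\exists z\;1+\pi x^2=z^2$, and for $x\ne0$ the condition $x^{-1}\in B_\pi$ means $\exists z\;x^2+\pi=z^2$. Likewise $f(b)/\pi\in B$ means $\exists q\,(q\in B\wedge f(b)=\pi q)$ when $\pi\ne0$, and similarly for $(x-b)/\pi$. The closure conditions in (1) and the condition (3) have the form $\forall(\exists\to\exists)$, which is equivalent to a $\forall\exists$-formula. The conditions ``for all $x\neq0$'' in (1) and (2) are $\forall\exists$, and the remaining ones are existential, except for $\pi^{-1}\notin B$, which is universal. So $\theta_n$ is equivalent to a $\forall\exists$-formula.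

\emph{Choice of $n$.} There is $n\ge2$ with $F\models\neg\exists\pi\,\theta_n(\pi)$. Otherwise, since $\theta_{n+1}$ implies $\theta_n$, compactness yields a field $E\equiv F$ and an element $\pi\in E$ satisfying all $\theta_n$. Then $B_\pi(E)$ is the ring of a henselian valuation of residue characteristic $\ne2$ whose value group has a least positive element, contradicting Proposition~\ref{nodiscrete}. Fix such an $n$.

\emph{Claim:} $\displaystyle\mathcal O_v=\bigcap\{B_\pi(K):\ \pi\in K,\ K\models\theta_n(\pi)\}.$

If $v(\pi_0)$ is the least positive element of $\Gamma$, then $B_{\pi_0}(K)=\mathcal O_v$ by Lemma~\ref{squares}, and $\theta_n(\pi_0)$ holds. So the intersection is contained in $\mathcal O_v$. Conversely, let $K\models\theta_n(\pi)$ and let $y$ be the valuation with ring $B_\pi(K)$. We must show $\mathcal O_v\subseteq\mathcal O_y$. Suppose this fails. Then $v$ and $y$ are incomparable or $\mathcal O_y\subsetneq\mathcal O_v$. In both cases let $\mathcal O_z=\mathcal O_v\mathcal O_y$; in the second case this is $\mathcal O_v$. Since $\mathcal O_y\subsetneq\mathcal O_z$, we have $\mathfrak m_z\subsetneq\mathfrak m_y=\pi\mathcal O_y$, and $\mathfrak m_z$ is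 an ideal of $\mathcal O_y$; hence $\pi\notin\mathfrak m_z$, that is, $z(\pi)=0$. So for the valuation $\bar y$ induced by $y$ on $Kz$, the residue $\bar\pi$ of $\pi$ has least positive value.

\emph{Case 1: $v$ and $y$ are incomparable.} The valuations $\bar v,\bar y$ induced on $Kz$ are non-trivial and independent (if $\mathcal O_z=K$, then $Kz=K$). By weak approximation there is $e\in Kz$ with $\bar y(e-\bar\pi)>\bar y(\bar\pi)$ and $\bar v(e-1)>0$. Then $\bar y(e)=\bar y(\bar\pi)$ is not divisible by $2$, so $e$ is a non-square. But $\bar v$ is henselian by (H2), of residue characteristic $0$, so $e\in1+\mathfrak m_{\bar v}$ is a square by (H5), a contradiction.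

\emph{Case 2: $\mathcal O_y\subsetneq\mathcal O_v$.} Now $\bar y$ is a valuation on $Kv=F$ of residue characteristic $\ne2$ for which $\bar\pi$ has least positive value. It is also $n$-henselian. Indeed, lift a given monic polynomial over $\mathcal O_{\bar y}$ and its approximate root to a monic polynomial over $\mathcal O_y$ and an element of $\mathcal O_y$. The lifts satisfy the hypotheses for $y$, because $\mathfrak m_y$ is the preimage of $\mathfrak m_{\bar y}$ in $\mathcal O_y$. As $y$ is $n$-henselian, we get a root in $\mathcal O_y$, and its reduction is the required root. By Lemma~\ref{squares}, which applies as $n\ge2$, $B_{\bar\pi}(F)=\mathcal O_{\bar y}$. So $F\models\theta_n(\bar\pi)$, contradicting the choice of $n$. This proves the claim.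

\emph{The formula.} By the claim,
\[
x\in\mathcal O_v\iff\forall\pi\,\bigl(\neg\theta_n(\pi)\ \vee\ \exists z\;1+\pi x^2=z^2\bigr).
\]
Since $\neg\theta_n$ is equivalent to an $\exists\forall$-formula, the right-hand side is equivalent to a $\forall\exists\forall$-formula.
\end{proof}

\emph{One parameter.} Let $v(\pi_0)$ be the least positive element of $\Gamma$. Then $\mathcal O_v=B_{\pi_0}(K)$ is existentially definable with the parameter $\pi_0$. So is its complement: $x\notin\mathcal O_v$ if and only if $x\ne0$ and $v(x)\le-v(\pi_0)$, that is, $x\ne0$ and $(\pi_0x)^{-1}\in B_{\pi_0}(K)$. This is part (iii) of Theorem~\ref{main}.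

\section{The zigzag}\label{sec:chain}

It remains to prove part (ii). Let $F_0=F$ and, for $i\ge0$,
\[
M_i=H(F_i)\ \text{ with uniformizer }s_i,\qquad F_{i+1}=T(M_i)=\Phi(F_i).
\]
So $F_i\subseteq M_i\subseteq F_{i+1}$ by the natural inclusions, and all $F_i$ are isomorphic to $F$, because $\Phi(F)\cong F$. Put
\[
K_{2i}=F_i((r^{\mathbb Q}))((x^\Gamma)),\qquad K_{2i+1}=M_i((r^{\mathbb Q}))((x^\Gamma)),
\]
so that $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$. Let $v_{2i}=v_x$ on $K_{2i}$, and let $v_{2i+1}$ be the composite of $v_x$, $v_r$ and $v_{s_i}$ on $K_{2i+1}$. We verify the hypotheses of Proposition~\ref{zigzag} for $(K,v_K)$ and $a=r^{-1}$.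

\subsection*{All pairs look like $(K,v_K)$}

All the valuations $v_m$ are henselian of residue characteristic $0$. The valuation $v_{2i}$ has residue field $F_i((r^{\mathbb Q}))\cong F((r^{\mathbb Q}))\equiv F$ and value group $\Gamma$. The valuation $v_{2i+1}$ has residue field $F_i\cong F$ and value group $\Gamma\times\mathbb Q\times\mathbb Z=\Gamma\times\Delta\cong\Gamma$ by \eqref{Gamma}. By AKE, $(K_m,v_m)\equiv(K,v_K)$ for all $m$.

\subsection*{Even to odd: $K_{2i}\preceq_\exists K_{2i+1}$}

Let $P=F_i((s_i^{\mathbb Q}))\supseteq M_i$. As in the first part of Example~\ref{moves}, applied with $E=F_i$ and $s=s_i$, we have $F_i((r^{\mathbb Q}))\preceq P((r^{\mathbb Q}))$. By AKE for $v_x$, with the same value group $\Gamma$ on both sides,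
\[
K_{2i}=F_i((r^{\mathbb Q}))((x^\Gamma))\ \preceq\ P((r^{\mathbb Q}))((x^\Gamma)).
\]
As $K_{2i+1}$ lies between these two fields, Lemma~\ref{sandwich} gives $K_{2i}\preceq_\exists K_{2i+1}$.

\subsection*{Odd to even: $K_{2i+1}\preceq_\exists K_{2i+2}$}

This is the second part of Example~\ref{moves} with the whole tower in place of one cover. Write $M=M_i$ and put $N_0=M$, $N_n=N_{n-1}((t_n^{\mathbb Q}))$, $N_\infty=\bigcup_nN_n$. By induction on $n$,
\[
T_n(M)=C_n(T_{n-1}(M))\subseteq T_{n-1}(M)((t_n^{\mathbb Q}))\subseteq N_n ,
\]
so $M\subseteq T(M)\subseteq N_\infty$. We show $M\preceq N_\infty$.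

Let $y_n$ be the composite of $v_{t_n},\dots,v_{t_1},v_{s_i}$ on $N_n$. It is henselian with residue field $F_i$ and value group $\mathbb Q^n\times\mathbb Z$. Since $v_{t_n}$ is trivial on $N_{n-1}$ with the identity as residue map, $y_n$ extends $y_{n-1}$, and the value group of $y_{n-1}$ is embedded as the convex subgroup $0\times\mathbb Q^{n-1}\times\mathbb Z$. So by (H4) the $y_n$ together form a henselian valuation on $N_\infty$ that extends $v_{s_i}$ on $M$ and has the same residue field $F_i$. Its value group $G$ contains $v_{s_i}M=\mathbb Z$ as a convex subgroup with $G/\mathbb Z$ divisible. In particular $1\in\mathbb Z$ is the least positive element of $G$, and $\mathbb Z\preceq G$ by (G2). AKE gives $M\preceq N_\infty$.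

Applying AKE twice more, for $v_r$ and then for $v_x$, we obtain
\[
K_{2i+1}=M((r^{\mathbb Q}))((x^\Gamma))\ \preceq\ N_\infty((r^{\mathbb Q}))((x^\Gamma)).
\]
As $K_{2i+2}=T(M)((r^{\mathbb Q}))((x^\Gamma))$ lies between these two fields, Lemma~\ref{sandwich} gives $K_{2i+1}\preceq_\exists K_{2i+2}$.

\subsection*{Alternation}

The element $a=r^{-1}$ lies in $K_0$. We have $v_{2i}(a)=0$, so $a\in\mathcal O_{v_{2i}}$. On the other hand, $v_{2i+1}(a)=(0,-1,0)<0$ in $\Gamma\times\mathbb Q\times\mathbb Z$, so $a\notin\mathcal O_{v_{2i+1}}$.

\begin{proof}[Proof of Theorem~\ref{main}]
By Section~\ref{sec:K}, $Kv_K=F$. This field has characteristic $0$ and, by \eqref{F}, is not separably closed and satisfies $F\equiv F((t^{\mathbb Q}))$. Part (i) is Proposition~\ref{definable}, and part (iii) was proved after it. For part (ii), we have just verified the hypotheses of Proposition~\ref{zigzag}, which shows that $\mathcal O_{v_K}$ is not defined by a Boolean combination of parameter-free $\exists\forall$-formulas. A $\forall\exists$-formula is equivalent to the negation of an $\exists\forall$-formula, so $v_K$ is neither $\emptyset$-$\exists\forall$-definable nor $\emptyset$-$\forall\exists$-definable.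
\end{proof}

Thus the answer to Question~\ref{q} is negative.

\begin{remark}\label{small}
By fact (2) of the introduction, Theorem~\ref{main} implies that $G_F$ is not small, and that the smallness hypothesis in (2) cannot be dropped, even if one only asks for ``$\forall\exists$ or $\exists\forall$''. That $G_F$ is not small can also be seen directly. Put $M=H(F)$, so $F\cong T(M)$ and $T_1(M)=M(t_1^{\mathbb Q})$. For finitely many (and at least one) distinct $q_i\in\mathbb Q^\times$, the product of the elements $1+q_it_1$ is a non-constant squarefree polynomial in $\sigma=t_1^{1/m}$ for each $m\ge1$, so it is not a square in $M(t_1^{\mathbb Q})$. As $T_1(M)$ is relatively algebraically closed in $T(M)$, it is not a square in $T(M)$. Hence $F$ has infinitely many quadratic extensions.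
\end{remark}

\begin{thebibliography}{1}
\bibitem{FJ}
Arno Fehm and Franziska Jahnke,
\emph{On the quantifier complexity of definable canonical henselian valuations},
arXiv:1411.6844 (2014).
\end{thebibliography}

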